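\title{Cayley--Bacharach sets and a rank inequality for product tensors}

\begin{abstract}
A finite set $\Gamma\subset\mathbb{P}^n$ satisfies the Cayley--Bacharach condition $CB(v)$ if every form of degree $v$ vanishing at all but one of its points vanishes at the remaining point. Levinson and Ullery conjectured that, for $1\le d\le n$, such a set with at most $(d+1)v+1$ points is covered by positive-dimensional linear subspaces whose dimensions add up to $d$. We prove the conjecture. It follows from a structure theorem: $\Gamma$ has a partition into sets $\Gamma_i$ satisfying $CB(v)$ with $|\Gamma_i|\ge v\dim\operatorname{span}(\Gamma_i)+2$. The proof is linear algebra and rests on a lower bound for the rank of a family of product tensors that does not split. We also show that the bounds are sharp, and we bound the number of subspaces needed, optimally when $n\ge 2d-1$.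
\end{abstract}

\section{Small Cayley--Bacharach sets}\label{sec:intro}

We work over $\mathbb{C}$. A \emph{form} is a homogeneous polynomial in the coordinates of $\mathbb{P}^n$, and $v\ge 1$ is an integer. A finite set $\Gamma\subset\mathbb{P}^n$ satisfies the \emph{Cayley--Bacharach condition of degree $v$}, written $CB(v)$, if for each $p\in\Gamma$ every form of degree $v$ that vanishes on $\Gamma\setminus\{p\}$ also vanishes at $p$. In other words, no hypersurface of degree $v$ separates one point of $\Gamma$ from the others. The question of this paper is what such a set looks like when it has few points.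

It cannot have very few. Suppose $1\le|\Gamma|\le v+1$ and fix $p\in\Gamma$. Through each other point pass a hyperplane missing $p$, and add further hyperplanes missing $p$ until there are $v$ in all; the product of their equations separates $p$ from the rest. So a nonempty set satisfying $CB(v)$ has at least $v+2$ points. The following family attains this bound and supplies all the extremal examples below.

\begin{example}[rational normal curves]\label{ex:rnc}
Let $P\subset\mathbb{P}^n$ be a linear subspace of dimension $m\ge1$. A \emph{rational normal curve} in $P$ is the image $R$ of the injective map $\mathbb{P}^1\to P$, $[s:t]\mapsto[s^m:s^{m-1}t:\dots:t^m]$, for some choice of linear coordinates on $P$. For $m=1$ it is the line $P$, and for $m=2$ it is a smooth conic.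
\begin{itemize}
\item[(a)] \emph{Any $vm+2$ points of $R$ satisfy $CB(v)$.} A form of degree $v$ restricts to a binary form of degree $vm$ in $s,t$, and such a form is zero once it vanishes at $vm+1$ points of $\mathbb{P}^1$.
\item[(b)] \emph{Any $m+1$ points of $R$ are linearly independent.} Every binary form of degree $m$ is the restriction of a linear form, and for any one of the $m+1$ points there is a binary form of degree $m$ whose zeros are exactly the other $m$.
\item[(c)] \emph{A linear subspace $Q\subset\mathbb{P}^n$ that does not contain $P$ contains at most $\dim(Q\cap P)+1$ points of $R$}, where $\dim\emptyset=-1$. Otherwise $Q\cap P$, of dimension $\mu<m$, would contain $\mu+2\le m+1$ points of $R$, and these are independent by (b).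
\end{itemize}
\end{example}

So $v+2$ points on a line, $2v+2$ points on a conic and $3v+2$ points on a twisted cubic satisfy $CB(v)$: each new dimension seems to cost $v$ points. One might guess that a set satisfying $CB(v)$ and spanning a space of dimension $m$ has at least $vm+2$ points. This is false, because a union of sets satisfying $CB(v)$ again satisfies $CB(v)$: a form vanishing on $\Gamma\setminus\{p\}$ vanishes on the piece containing $p$ except perhaps at $p$, hence also at $p$. Taking $v+2$ points on each of two skew lines gives $2v+4$ points that span $\mathbb{P}^3$, and $2v+4<3v+2$ for $v\ge3$. The number to be compared with $|\Gamma|$ is therefore not the dimension $3$ of the span but the sum $1+1$ of the dimensions of the two lines.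

Call a finite list $P_1,\dots,P_k$ of positive-dimensional linear subspaces of $\mathbb{P}^n$ a \emph{linear configuration} of \emph{dimension} $\sum_i\dim P_i$ and \emph{length} $k$. It \emph{covers} $\Gamma$ if $\Gamma\subset P_1\cup\dots\cup P_k$. The corrected guess is that a set with fewer than the $(d+1)v+2$ points of Example~\ref{ex:rnc}(a) with $m=d+1$ is covered by a configuration of dimension $d$. This is a conjecture of Levinson and Ullery; we take the problem from Park's paper \cite{Park}.

\medskip
\noindent\textbf{Conjecture} (Levinson--Ullery).
\emph{Let $v\ge1$ and $1\le d\le n$, and let $\Gamma\subset\mathbb{P}^n$ be a nonempty finite set satisfying $CB(v)$. If $|\Gamma|\le(d+1)v+1$, then $\Gamma$ is covered by a linear configuration of dimension $d$.}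
\medskip

We quote two known results, for comparison only; neither is used in this paper.
\begin{itemize}
\item[(i)] (Bastianelli--Cortini--De Poi) If $\Gamma$ satisfies $CB(v)$ and $|\Gamma|\le 2v+1$, then $\Gamma$ lies on a line.
\item[(ii)] (Levinson--Ullery) The conjecture holds for $v\le2$ and all $d$, with length $k=1$; for all $v$ and $d\le3$, with $k\le2$; and for $d=4$, $v=3$, with $k\le2$.
\end{itemize}
We return to the clauses on $k$ in Section~\ref{sec:length}.

Our main result says that the naive guess does hold once $\Gamma$ is cut into the right pieces.

\begin{theorem}\label{thm:main}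
Let $v\ge1$ and let $\Gamma\subset\mathbb{P}^n$ be a nonempty finite set satisfying $CB(v)$. Then there is a partition $\Gamma=\Gamma_1\sqcup\dots\sqcup\Gamma_k$ such that, with $P_i$ the linear span of $\Gamma_i$ and $n_i=\dim P_i$, each $\Gamma_i$ satisfies $CB(v)$, $n_i\ge1$, and $|\Gamma_i|\ge vn_i+2$. In particular,
\[
|\Gamma|\ \ge\ v\sum_{i=1}^k n_i+2k .
\]
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture of Levinson and Ullery holds for all $v\ge1$, all $1\le d\le n$ and all nonempty $\Gamma$.
\end{corollary}

\begin{proof}
Take $P_1,\dots,P_k$ from Theorem~\ref{thm:main} and put $s=\sum_i n_i$. Then $vs+2\le vs+2k\le(d+1)v+1$, so $vs<(d+1)v$ and $s\le d$. It remains to raise the dimension of the configuration from $s$ to $d$. As long as it is less than $d\le n$, the subspace $P_1$ is not all of $\mathbb{P}^n$ and can be replaced by a subspace of dimension one more that contains it.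
\end{proof}

For $d=1$ the corollary is statement (i). Theorem~\ref{thm:main} also controls the length of the configuration. Put
\begin{equation}\label{eq:K}
K(d,v)=\max_{0\le t\le d-1}\Bigl[\min\Bigl(d-t,\ \Bigl\lfloor\frac{(t+1)v+1}{2}\Bigr\rfloor\Bigr)-t\Bigr].
\end{equation}

\begin{theorem}\label{thm:length}
In Corollary~\ref{cor:conj} the configuration can be taken of length at most $K(d,v)$. If $n\ge2d-1$, this is optimal: some $\Gamma\subset\mathbb{P}^n$ satisfying $CB(v)$ with $|\Gamma|\le(d+1)v+1$ is not covered by any linear configuration of dimension $d$ and length less than $K(d,v)$.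
\end{theorem}

The proof of Theorem~\ref{thm:main} replaces each point by the linear functional ``evaluate a form of degree $v$ there'' and cuts $\Gamma$ into the finest pieces whose functionals span independent subspaces (Section~\ref{sec:split}). Each such functional is a product tensor (Section~\ref{sec:product}), and the heart of the matter is an inequality, Proposition~\ref{prop:rank}, for the rank of a family of product tensors that cannot be cut further. This inequality is close in spirit to the splitting theorem of Lovitz and Petrov \cite{LP}; we prove all that we need and do not rely on that work. Applied once in each degree, it makes the Hilbert function of a piece grow by at least $n_i$ per degree (Section~\ref{sec:growth}). Sections~\ref{sec:sharp} and~\ref{sec:length} treat sharpness and Theorem~\ref{thm:length}.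

\section{Evaluation vectors and splitting}\label{sec:split}

Let $S_j$ be the vector space of forms of degree $j\ge1$ on $\mathbb{P}^n$. For each point $p$ fix a representative $\tilde p\in\mathbb{C}^{n+1}\setminus\{0\}$, and let $e_j(p)\in S_j^*$ be the functional $F\mapsto F(\tilde p)$. It is nonzero, since the $j$-th power of some coordinate does not vanish at $\tilde p$. Another representative only rescales $e_j(p)$, which changes none of the spans below. For a finite set $T\subset\mathbb{P}^n$ we write $\langle e_j(T)\rangle$ for the span of the $e_j(p)$, $p\in T$, and
\[
H_T(j)=\dim\langle e_j(T)\rangle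
\]
for the \emph{Hilbert function} of $T$. This is the number of independent conditions that vanishing on $T$ imposes on forms of degree $j$. Under $S_1^*=\mathbb{C}^{n+1}$ we have $e_1(p)=\tilde p$, so $H_T(1)=\dim\operatorname{span}(T)+1$.

A functional on a finite-dimensional space $S$ lies in a subspace $W\subset S^*$ if and only if it kills every element of $S$ killed by $W$. Hence
\begin{equation}\label{eq:CB}
\Gamma\text{ satisfies }CB(v)\iff e_v(p)\in\langle e_v(\Gamma\setminus\{p\})\rangle\text{ for all }p\in\Gamma .
\end{equation}

We need a way to recognize, from these vectors alone, that a set such as the one on two skew lines is made of unrelated pieces. Let $(w_a)_{a\in E}$ be a family of vectors indexed by a nonempty finite set, and for $F\subset E$ let $\langle w_F\rangle$ be the span of the $w_a$ with $a\in F$.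

\begin{definition}\label{def:split}
The family $(w_a)_{a\in E}$ \emph{splits} if $E=E'\sqcup E''$ with $E',E''$ nonempty and $\langle w_{E'}\rangle\cap\langle w_{E''}\rangle=0$. A nonempty finite set $T\subset\mathbb{P}^n$ \emph{splits in degree $j$} if $(e_j(p))_{p\in T}$ splits, that is, if $T=T'\sqcup T''$ with $T',T''$ nonempty and $H_T(j)=H_{T'}(j)+H_{T''}(j)$.
\end{definition}

For example, let $T'$ lie on the line $x_2=x_3=0$ and $T''$ on the line $x_0=x_1=0$ in $\mathbb{P}^3$. Every functional in $\langle e_j(T')\rangle$ kills the monomials involving $x_2$ or $x_3$, and every functional in $\langle e_j(T'')\rangle$ kills those involving $x_0$ or $x_1$. A functional in both spaces kills all monomials, so $T'\sqcup T''$ splits in every degree.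

For sets that do not split, the naive guess of Section~\ref{sec:intro} is correct, and already at the level of the Hilbert function.

\begin{proposition}\label{prop:hilb}
Let $T\subset\mathbb{P}^n$ be a nonempty finite set whose span has dimension $m$. If $T$ does not split in degree $v$, then $H_T(v)\ge vm+1$.
\end{proposition}

The hypothesis cannot be dropped: if $T$ lies on two skew lines and spans $\mathbb{P}^3$, then $H_T(v)\le2(v+1)<3v+1$ for $v\ge2$. We prove Proposition~\ref{prop:hilb} in Section~\ref{sec:growth}, and first deduce the main theorem from it.

\begin{proof}[Proof of Theorem~\ref{thm:main}]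
Consider the partitions of $\Gamma$ into nonempty parts with
\[
\langle e_v(\Gamma)\rangle=\bigoplus_i\langle e_v(\Gamma_i)\rangle .
\]
The partition with one part qualifies. Choose one, $\Gamma=\Gamma_1\sqcup\dots\sqcup\Gamma_k$, with $k$ as large as possible. No $\Gamma_i$ splits in degree $v$, since a splitting of $\Gamma_i$ would give such a partition with $k+1$ parts.

No part is a single point. Indeed, if $\Gamma_i=\{p\}$, the direct sum gives $\langle e_v(p)\rangle\cap\langle e_v(\Gamma\setminus\{p\})\rangle=0$, whereas \eqref{eq:CB} places the nonzero vector $e_v(p)$ in this intersection. This is the only use of the hypothesis $CB(v)$. Thus $|\Gamma_i|\ge2$ and $n_i\ge1$.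

Let $p\in\Gamma_i$. Since $\{p\}\sqcup(\Gamma_i\setminus\{p\})$ is not a splitting, the one-dimensional space $\langle e_v(p)\rangle$ meets $\langle e_v(\Gamma_i\setminus\{p\})\rangle$ nontrivially, hence lies in it. By \eqref{eq:CB}, $\Gamma_i$ satisfies $CB(v)$. In particular the vectors $e_v(p)$, $p\in\Gamma_i$, are linearly dependent, and Proposition~\ref{prop:hilb} gives
\[
|\Gamma_i|\ \ge\ H_{\Gamma_i}(v)+1\ \ge\ vn_i+2 .
\]
Summing over $i$ gives the last assertion.
\end{proof}

\section{Product tensors and a single relation}\label{sec:product}

Arbitrary vectors satisfy nothing like Proposition~\ref{prop:hilb}. What is special about evaluation vectors is that evaluation is multiplicative. For $j\ge2$ the multiplication map $S_{j-1}\otimes S_1\to S_j$ is surjective, as every monomial of degree $j$ is a monomial of degree $j-1$ times a variable. Its dual is therefore an injection $S_j^*\hookrightarrow S_{j-1}^*\otimes S_1^*$. The image of $e_j(p)$ sends $G\otimes L$ to $G(\tilde p)L(\tilde p)$, so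
\begin{equation}\label{eq:tensor}
e_j(p)\ \longmapsto\ e_{j-1}(p)\otimes e_1(p).
\end{equation}
An injective linear map preserves linear relations, dimensions of spans and splitting, so we may identify $e_j(p)$ with this product tensor.

The effect of \eqref{eq:tensor} is first visible for $v=2$, where the conjecture can be proved by hand. Let $\Gamma$ satisfy $CB(2)$ and span a space of dimension $m$. The vectors $c\in\mathbb{C}^\Gamma$ with $\sum_pc_pe_2(p)=0$ form a vector space, and by \eqref{eq:CB} each condition $c_p=0$ cuts out a proper subspace of it. A complex vector space is not a finite union of proper subspaces, so there is such a $c$ with all $c_p\ne0$. Evaluating the relation on a product $LL'$ of linear forms gives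
\[
\sum_{p\in\Gamma}c_p\,L(\tilde p)L'(\tilde p)=0 .
\]
Thus the subspace $W=\{(L(\tilde p))_{p\in\Gamma}:L\in S_1\}\subset\mathbb{C}^\Gamma$, of dimension $H_\Gamma(1)=m+1$, satisfies $W\subset W^\perp$ for the nondegenerate bilinear form $\sum_pc_px_py_p$. Hence $2(m+1)\le|\Gamma|$. If $|\Gamma|\le2(d+1)+1$, then $m\le d$, and one subspace of dimension $d$ covers $\Gamma$.

For a concrete instance take the four points $[1:t]$, $t=0,1,2,3$, of $\mathbb{P}^1$ and $c=(1,-3,3,-1)$. Then
\[
\sum c_t=1-3+3-1=0,\qquad\sum c_tt=-3+6-3=0,\qquad\sum c_tt^2=-3+12-9=0,
\]
so $c$ is a relation among the $e_2(p)$, and $W$ is spanned by $(1,1,1,1)$ and $(0,1,2,3)$. It is an isotropic plane in $\mathbb{C}^4$, and the bound is attained.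

The same count works for any two factors.

\begin{lemma}\label{lem:sylv}
Let $x_a\in X$ and $y_a\in Y$ $(a\in D)$ be vectors, possibly zero, in finite-dimensional spaces, with $D$ finite. If $\sum_{a\in D}c_a\,x_a\otimes y_a=0$ with all $c_a\ne0$, then
\[
\dim\langle x_D\rangle+\dim\langle y_D\rangle\le|D| .
\]
\end{lemma}

\begin{proof}
Define $\alpha\colon Y^*\to\mathbb{C}^D$ by $\alpha(\varphi)=(c_a\varphi(y_a))_{a\in D}$ and $\beta\colon\mathbb{C}^D\to X$ by $\beta(t)=\sum_at_ax_a$. Since all $c_a\ne0$, the kernel of $\alpha$ is the annihilator of $\langle y_D\rangle$, so $\alpha$ has rank $\dim\langle y_D\rangle$. The rank of $\beta$ is $\dim\langle x_D\rangle$. Applying $\mathrm{id}\otimes\varphi$ to the relation gives $\beta\alpha(\varphi)=0$. Hence $\operatorname{rank}\alpha\le\dim\ker\beta=|D|-\operatorname{rank}\beta$.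
\end{proof}

For general $v$, a relation with all coefficients nonzero, together with \eqref{eq:tensor} and Lemma~\ref{lem:sylv}, gives $|\Gamma|\ge H_\Gamma(v-1)+H_\Gamma(1)$. Here the argument stalls. To continue we need a lower bound for the \emph{rank} $H_\Gamma(v-1)$, while a single relation bounds only the \emph{number of points}. The two are tied together when there is just one relation up to scalar, for then the rank is the number of vectors minus one, and Lemma~\ref{lem:sylv} reads
\[
\dim\langle x_a\otimes y_a:a\in D\rangle\ \ge\ \dim\langle x_D\rangle+\dim\langle y_D\rangle-1 .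
\]
This is the form that can be iterated. The next section extends it to every family that does not split, by assembling the family from its minimal relations.

\section{The rank inequality}\label{sec:rank}

Let $(w_a)_{a\in E}$ be a finite family of vectors. A \emph{relation} is a vector $c\in\mathbb{C}^E$ with $\sum_ac_aw_a=0$, and its \emph{support} is $\{a:c_a\ne0\}$. A \emph{circuit} is a subset $C\subset E$ that is minimal among those for which $(w_a)_{a\in C}$ is linearly dependent. Every proper subset of a circuit $C$ indexes an independent family, so a nonzero relation with support in $C$ has support equal to $C$; we call it a \emph{circuit relation}. Circuits detect splitting.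

\begin{lemma}\label{lem:circ}
\begin{itemize}
\item[(a)] Every relation is a sum of circuit relations whose supports lie in its support. In particular, each element of the support lies in a circuit contained in the support.
\item[(b)] If $(w_a)_{a\in E}$ does not split and $\emptyset\ne E'\subsetneq E$, then some circuit meets both $E'$ and $E\setminus E'$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We use induction on the size of the support; the zero relation is the empty sum. The support of a relation $c\neq0$ indexes a dependent family, so it contains a circuit $C$. Let $c'$ be a circuit relation on $C$ and pick $a\in C$. Then $c-(c_a/c'_a)c'$ is a relation whose support lies in that of $c$ and omits $a$, and the induction hypothesis applies to it.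

(b) Put $E''=E\setminus E'$ and suppose that every circuit lies in $E'$ or in $E''$. By (a), the part of any relation indexed by $E'$ is then itself a relation. A vector in $\langle w_{E'}\rangle\cap\langle w_{E''}\rangle$ can be written $\sum_{E'}\lambda_aw_a=\sum_{E''}\mu_aw_a$. This equation is a relation whose $E'$-part is the left side, so the vector is zero. Hence the family splits.
\end{proof}

We shall also use, twice, that for subspaces $A,B\subset U$ and any space $Z$,
\begin{equation}\label{eq:cap}
A\cap B=0\ \Longrightarrow\ (A\otimes Z)\cap(B\otimes Z)=0\ \text{ in }U\otimes Z,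
\end{equation}
which holds because $(A\oplus B)\otimes Z=(A\otimes Z)\oplus(B\otimes Z)$.

\begin{proposition}\label{prop:rank}
Let $E$ be a nonempty finite set, let $u_a\in U$ and $z_a\in Z$ $(a\in E)$ be nonzero vectors in finite-dimensional spaces, and let $w_a=u_a\otimes z_a$. If $(w_a)_{a\in E}$ does not split, then
\[
\dim\langle w_E\rangle\ \ge\ \dim\langle u_E\rangle+\dim\langle z_E\rangle-1 .
\]
\end{proposition}

The inequality fails for split families: if $u_1,u_2$ are independent and $z_1,z_2$ are independent, the left side is $2$ and the right side is $3$.

For $F\subset E$ let $r(F)$, $r_u(F)$, $r_z(F)$ be the dimensions of $\langle w_F\rangle$, $\langle u_F\rangle$, $\langle z_F\rangle$. The plan is to start from one element and to grow a subset $E'$ by adjoining, at each step, the part $D=C\setminus E'$ of a circuit $C$ that sticks out of $E'$. The relation on $C$ will force $r_u+r_z$ to grow by at most $|D|-1$, and a careful choice of $C$ will force $r$ to grow by at least $|D|-1$. The following example shows the process, and why the choice needs care.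

\begin{example}\label{ex:seven}
Let $L,M\subset\mathbb{P}^2$ be two lines meeting at $o$. Take three further points $a_1,a_2,a_3$ on $L$ and three further points $b_1,b_2,b_3$ on $M$, let $E$ be the set of these seven points, and let $w_p=e_2(p)=\tilde p\otimes\tilde p$. Binary quadratic forms have dimension $3$ and separate any three points of a line, so $C_L=E\cap L$ and $C_M=E\cap M$ are circuits with $r=3$. The only conic through $E$ is $L\cup M$, so $r(E)=6-1=5$, and the space of relations has dimension $2$. It is spanned by circuit relations on $C_L$ and $C_M$. The combination of these that cancels the coefficient of $o$ shows that $C_0=E\setminus\{o\}$ is a third circuit. Along the chain $\{o\}\subset C_L\subset E$ the triple $(r,r_u,r_z)$ takes the values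
\[
(1,1,1),\qquad(3,2,2),\qquad(5,3,3).
\]
At each step $|D|=3$, and both $r$ and $r_u+r_z$ grow by $2=|D|-1$. Now take instead $E'=\{o,a_1\}$, with $r(E')=2$. The circuit $C_0$ gives $|D|=5$, but $r$ grows only by $3<|D|-1$, because $E'\cup D$ contains the circuit $C_L$, which sticks out of $E'$ by less. For $C_L$ itself, $|D|=2$ and $r$ grows by $1=|D|-1$. So one should take $|D|$ as small as possible.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:rank}]
Put $\delta(F)=r(F)-r_u(F)-r_z(F)+1$; we must show $\delta(E)\ge0$. For a singleton $\delta=1-1-1+1=0$, as all vectors are nonzero. It therefore suffices to find, for each $E'$ with $\emptyset\ne E'\subsetneq E$, a nonempty set $D\subset E\setminus E'$ with $\delta(E'\cup D)\ge\delta(E')$. Starting from a singleton and repeating this step, we reach $E$.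

By Lemma~\ref{lem:circ}(b), and this is where non-splitting is used, there are circuits of $(w_a)$ meeting both $E'$ and $E\setminus E'$. Among them choose $C$ with $D=C\setminus E'$ of the smallest size. Then $\emptyset\ne D\subsetneq C$. Fix a circuit relation
\begin{equation}\label{eq:rel}
\sum_{a\in C}c_a\,u_a\otimes z_a=0,\qquad c_a\ne0\text{ for all }a\in C,
\end{equation}
and put $U'=\langle u_{E'}\rangle$ and $Z'=\langle z_{E'}\rangle$.

\emph{Step 1: $r(E'\cup D)-r(E')\ge|D|-1$.} Let $D'\subset D$ with $|D'|=|D|-1$. We claim that the $w_a$, $a\in D'$, are linearly independent modulo $\langle w_{E'}\rangle$; this gives the inequality. If they were not, some relation would have support in $E'\cup D'$ and meeting $D'$. By Lemma~\ref{lem:circ}(a) there would be a circuit $C'\subset E'\cup D'$ meeting $D'$. If $C'$ meets $E'$, then it meets both $E'$ and $E\setminus E'$, and $|C'\setminus E'|\le|D'|<|D|$, against the choice of $C$. If $C'$ does not meet $E'$, then $C'\subset D'\subsetneq C$, which is impossible since proper subsets of a circuit are independent.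

\emph{Step 2: $r_z(E'\cup D)-r_z(E')\le|D|-r_u(D)$.} The relation \eqref{eq:rel} involves all of $C$, and we want a statement about $D$ alone, so we remove the other terms by passing to a quotient. Let $\bar z$ denote the class of $z$ in $Z/Z'$. Since $\bar z_a=0$ for $a\in E'$, the image of \eqref{eq:rel} in $U\otimes(Z/Z')$ is $\sum_{a\in D}c_a\,u_a\otimes\bar z_a=0$. Lemma~\ref{lem:sylv} gives $r_u(D)+\dim\langle\bar z_D\rangle\le|D|$, and $\dim\langle\bar z_D\rangle=r_z(E'\cup D)-r_z(E')$.

\emph{Step 3: $r_u(E'\cup D)-r_u(E')\le r_u(D)-1$.} The left side equals $r_u(D)-\dim(\langle u_D\rangle\cap U')$, so we must show $\langle u_D\rangle\cap U'\ne0$. By \eqref{eq:rel}, the vector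
\[
\sum_{a\in D}c_aw_a=-\sum_{a\in C\cap E'}c_aw_a
\]
lies in both $\langle u_D\rangle\otimes Z$ and $U'\otimes Z$. It is nonzero, because $D$ is a nonempty proper subset of the circuit $C$. By \eqref{eq:cap}, $\langle u_D\rangle\cap U'\ne0$.

Adding Steps 2 and 3, we see that $r_u+r_z$ grows by at most $|D|-1$ from $E'$ to $E'\cup D$, while by Step 1 the rank $r$ grows by at least $|D|-1$. Hence $\delta(E'\cup D)\ge\delta(E')$.
\end{proof}

\section{Growth of the Hilbert function}\label{sec:growth}

To prove Proposition~\ref{prop:hilb} we apply the rank inequality to \eqref{eq:tensor} in each degree $j=2,\dots,v$. The hypothesis, however, concerns degree $v$ only, so we need non-splitting to pass to lower degrees.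

\begin{lemma}\label{lem:descent}
Let $j\ge2$. If $T$ splits in degree $j-1$, then $T$ splits in degree $j$.
\end{lemma}

\begin{proof}
Let $T=T'\sqcup T''$ with $T',T''$ nonempty and $\langle e_{j-1}(T')\rangle\cap\langle e_{j-1}(T'')\rangle=0$. By \eqref{eq:tensor}, $\langle e_j(T')\rangle\subset\langle e_{j-1}(T')\rangle\otimes S_1^*$ and $\langle e_j(T'')\rangle\subset\langle e_{j-1}(T'')\rangle\otimes S_1^*$. The two larger spaces meet in $0$ by \eqref{eq:cap}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:hilb}]
By Lemma~\ref{lem:descent}, $T$ does not split in any degree $j$ with $1\le j\le v$. For $2\le j\le v$ apply Proposition~\ref{prop:rank} with $u_p=e_{j-1}(p)$ and $z_p=e_1(p)$, so that $w_p=e_j(p)$ by \eqref{eq:tensor}. This gives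
\[
H_T(j)\ \ge\ H_T(j-1)+H_T(1)-1\ =\ H_T(j-1)+m .
\]
Since $H_T(1)=m+1$, we obtain $H_T(v)\ge(m+1)+(v-1)m=vm+1$.
\end{proof}

This completes the proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:conj}.

\begin{remark}\label{rem:field}
For the partition constructed in the proof of Theorem~\ref{thm:main}, the direct sum gives $H_\Gamma(v)=\sum_iH_{\Gamma_i}(v)$, and hence
\[
H_\Gamma(v)\ \ge\ v\sum_in_i+k .
\]
The proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:conj} use only finite-dimensional linear algebra, so both statements hold over any field for finite sets of rational points. The relation with all coefficients nonzero in Section~\ref{sec:product}, found using that $\mathbb{C}$ is infinite, served only as an illustration.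
\end{remark}

\section{Sharpness of the bounds}\label{sec:sharp}

For a linear subspace $P\subset\mathbb{P}^N$ let $\widehat P\subset\mathbb{C}^{N+1}$ be the corresponding vector subspace, of dimension $\dim P+1$. Subspaces $P_1,\dots,P_k$ are in \emph{direct-sum position} if the sum of the $\widehat P_i$ is direct; they are then pairwise disjoint. Rational normal curves in such subspaces show that Theorem~\ref{thm:main} is sharp for all numerical data.

\begin{proposition}\label{prop:equal}
Let $k\ge1$, $n_1,\dots,n_k\ge1$ and $s=\sum_in_i$. Let $P_1,\dots,P_k\subset\mathbb{P}^{s+k-1}$ be subspaces of dimensions $n_1,\dots,n_k$ in direct-sum position, and let $\Gamma_i$ consist of $vn_i+2$ points of a rational normal curve in $P_i$. Then each $\Gamma_i$ spans $P_i$ and satisfies $CB(v)$, the union $\Gamma=\Gamma_1\sqcup\dots\sqcup\Gamma_k$ satisfies $CB(v)$, and $|\Gamma|=vs+2k$.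
\end{proposition}

\begin{proof}
Such $P_i$ exist because $\sum_i(n_i+1)=s+k$. By Example~\ref{ex:rnc}(a) each $\Gamma_i$ satisfies $CB(v)$, hence so does the union. By Example~\ref{ex:rnc}(b), $\Gamma_i$ spans $P_i$, as $vn_i+2\ge n_i+1$.
\end{proof}

For the bound in the conjecture we need one more count.

\begin{lemma}\label{lem:count}
Let $R$ be a rational normal curve in a subspace $P\subset\mathbb{P}^n$ of dimension $m$. A linear configuration of dimension $d<m$ contains at most $2d$ points of $R$.
\end{lemma}

\begin{proof}
Let the configuration be $Q_1,\dots,Q_l$. Then $l\le d$, since each $\dim Q_j\ge1$. No $Q_j$ contains $P$, since $\dim Q_j\le d<m$. By Example~\ref{ex:rnc}(c) the union contains at most $\sum_j(\dim Q_j+1)=d+l\le2d$ points of $R$.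
\end{proof}

\begin{proposition}\label{prop:bound}
\begin{itemize}
\item[(a)] Let $v\ge2$ and $n\ge d+1$. Some set of $(d+1)v+2$ points of $\mathbb{P}^n$ satisfies $CB(v)$ and is not covered by a linear configuration of dimension $d$. So the bound $(d+1)v+1$ in Corollary~\ref{cor:conj} is sharp.
\item[(b)] Let $v=1$. The optimal bound valid for all $n$ is $\max(2d,3)$: for all $n\ge d$, every nonempty $\Gamma\subset\mathbb{P}^n$ satisfying $CB(1)$ with $|\Gamma|\le\max(2d,3)$ is covered by a linear configuration of dimension $d$, and for some $n$ this fails with $\max(2d,3)+1$ points.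
\end{itemize}
\end{proposition}

\begin{proof}
(a) Take $(d+1)v+2$ points of a rational normal curve in a subspace of dimension $d+1$. They satisfy $CB(v)$ by Example~\ref{ex:rnc}(a), and by Lemma~\ref{lem:count} a configuration of dimension $d$ contains at most $2d<2(d+1)+2\le(d+1)v+2$ of them.

(b) For $d=1$ the bound $3=(d+1)v+1$ is Corollary~\ref{cor:conj}. Four points of a smooth conic in $\mathbb{P}^2$ satisfy $CB(1)$ by Example~\ref{ex:rnc}(a) and do not lie on a line. Let $d\ge2$. A set of at most $2d$ points, taken two at a time, lies on at most $d$ lines, and this configuration can be enlarged to dimension $d$ as in the proof of Corollary~\ref{cor:conj}. Conversely, $2d+1=(2d-1)+2$ points of a rational normal curve in $\mathbb{P}^{2d-1}$ satisfy $CB(1)$, and since $d<2d-1$, Lemma~\ref{lem:count} shows that a configuration of dimension $d$ misses one of them.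
\end{proof}

For $v=1$ the bound of the conjecture is $d+2$. It equals $\max(2d,3)$ for $d\le2$ and is smaller for $d\ge3$, where covering by lines, which ignores $CB(1)$ altogether, does better.

\section{The number of subspaces}\label{sec:length}

Formula \eqref{eq:K} has a simple reading. Theorem~\ref{thm:main} yields a configuration of some dimension $s\le d$, which leaves a slack $t=d-s$. The minimum in \eqref{eq:K} bounds its length, and each unit of slack can be spent on merging two subspaces into one. The optimality statement says that for the sets of Proposition~\ref{prop:equal} no cover does better than this.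

\begin{proof}[Proof of Theorem~\ref{thm:length}]
\emph{Upper bound.} Take $P_1,\dots,P_k$ from Theorem~\ref{thm:main}. As in the proof of Corollary~\ref{cor:conj}, $1\le s=\sum_in_i\le d$. Write $s=d-t$ with $0\le t\le d-1$. Since each $n_i\ge1$, we have $k\le d-t$. From $v(d-t)+2k\le|\Gamma|\le(d+1)v+1$ we get $2k\le(t+1)v+1$. Hence $k-t\le K(d,v)$. Moreover, the term $t=0$ of \eqref{eq:K} is $\min(d,\lfloor(v+1)/2\rfloor)\ge1$, so $K(d,v)\ge1$.

The join of two subspaces of dimensions $a$ and $b$, that is, the smallest linear subspace containing both, has dimension at most $a+b+1$. Replacing two members of a configuration by their join thus lowers the length by $1$ and raises the dimension by at most $1$. After $\min(t,k-1)$ such replacements we have a configuration covering $\Gamma$, of length $\max(k-t,1)\le K(d,v)$ and dimension at most $s+t=d$. Enlarging one member as in the proof of Corollary~\ref{cor:conj} brings the dimension to $d$ without changing the length.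

\emph{Optimality.} Let $n\ge2d-1$. Let $t$ attain the maximum in \eqref{eq:K}, and put $s=d-t$ and $k=\min(d-t,\lfloor((t+1)v+1)/2\rfloor)$, so that $1\le k\le s$ and $K(d,v)=k-t$. Choose $n_1,\dots,n_k\ge1$ with sum $s$, and let $\Gamma$, $\Gamma_i$, $P_i$ be as in Proposition~\ref{prop:equal}, inside a subspace $\mathbb{P}^{s+k-1}\subset\mathbb{P}^n$. There is room because $s+k-1\le2d-1\le n$. The set $\Gamma$ satisfies $CB(v)$, and
\[
|\Gamma|=vs+2k\le v(d-t)+(t+1)v+1=(d+1)v+1 .
\]

Let $Q_1,\dots,Q_l$ be a configuration of dimension $d$ covering $\Gamma$. We estimate in two ways the sum of the numbers $\mu_{ij}=\dim(\widehat P_i\cap\widehat Q_j)=\dim(P_i\cap Q_j)+1\ge0$.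

Fix $j$. The spaces $\widehat P_i\cap\widehat Q_j$, $1\le i\le k$, lie in $\widehat Q_j$ and their sum is direct, so $\sum_i\mu_{ij}\le\dim Q_j+1$.

Fix $i$. We claim that $\sum_j\mu_{ij}\ge n_i+1$. If some $Q_j$ contains $P_i$, the term $\mu_{ij}=n_i+1$ suffices. Otherwise each $Q_j$ contains at most $\mu_{ij}$ points of $\Gamma_i$ by Example~\ref{ex:rnc}(c), and since the $Q_j$ cover $\Gamma_i$, we get $\sum_j\mu_{ij}\ge|\Gamma_i|=vn_i+2\ge n_i+1$.

Summing both estimates gives
\[
s+k=\sum_i(n_i+1)\ \le\ \sum_{i,j}\mu_{ij}\ \le\ \sum_j(\dim Q_j+1)=d+l ,
\]
so $l\ge k-(d-s)=k-t=K(d,v)$.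
\end{proof}

We compute $K$ in the ranges of the quoted result (ii), using that $K(d,v)\ge1$ and that the term of \eqref{eq:K} with index $t$ is at most $d-2t$.
\begin{itemize}
\item For $v=1$ the term with index $t$ is at most $\lfloor t/2\rfloor+1-t\le1$, and for $v=2$ it is at most $\lfloor(2t+3)/2\rfloor-t=1$. So $K(d,1)=K(d,2)=1$.
\item For $d\le2$ we have $K(d,v)\le d\le2$.
\item For $d=4$, $v=3$ the terms for $t=0,1,2,3$ are $\min(4,2)=2$, $\min(3,3)-1=2$, $\min(2,5)-2=0$ and $\min(1,6)-3=-2$. So $K(4,3)=2$.
\item For $d=3$ the terms for $t=1,2$ are at most $1$ and $-1$, so $K(3,v)=\min(3,\lfloor(v+1)/2\rfloor)$. This is at most $2$ for $v\le4$ and equals $3$ for $v\ge5$.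
\end{itemize}
These values agree with the clauses on $k$ in (ii), with one exception. The clause ``$k\le2$ for all $v$ and $d\le3$'', read literally, fails for $d=3$, $v\ge5$ and $n\ge5$. The extremal set of Theorem~\ref{thm:length} can be checked directly in this case.

\begin{example}\label{ex:three}
Let $v\ge5$, and put $v+2$ points on each of three lines $L_1,L_2,L_3$ in direct-sum position in $\mathbb{P}^5\subset\mathbb{P}^n$. The resulting set $\Gamma$ satisfies $CB(v)$ and has $3v+6\le4v+1$ points, so the conjecture applies with $d=3$, and the three lines cover $\Gamma$. A configuration of dimension $3$ and length at most $2$ is either a single $\mathbb{P}^3$ or a plane together with a line. A $\mathbb{P}^3$ cannot contain $\Gamma$, which spans $\mathbb{P}^5$. Suppose a plane and a line cover $\Gamma$. Each $L_i$ carries at least $7$ points of $\Gamma$, while a linear subspace not containing $L_i$ meets it in at most one point, so each $L_i$ lies in the plane or equals the line. At most one $L_i$ equals the line, so the plane contains two disjoint lines, which is impossible.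
\end{example}

The conjecture itself places no bound on the length, so Corollary~\ref{cor:conj} is not affected by this example.

\begin{thebibliography}{9}

\bibitem{LP}
Lovitz and Petrov,
\emph{A generalization of Kruskal's theorem on tensor decomposition},
Forum Math. Sigma (2023).

\bibitem{Park}
Soohyun Park,
\emph{Matroids satisfying the matroidal Cayley--Bacharach property and ranks of covering flats},
arXiv:2203.14953 (2022).

\end{thebibliography}
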